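\title{Deformations of the Weyl arrangement of type $F_4$\\ with projective dimension at least two}

\begin{abstract}
For a root system $\Phi$ with positive roots $\Phi^+$ and an integer $k\ge 0$, consider the affine hyperplanes $\alpha=i$ with $\alpha\in\Phi^+$ and $-k\le i\le k+2$. A conjecture of Abe and Faenzi predicts that, for irreducible $\Phi$ of rank at least three, the module of logarithmic derivations of the cone over this arrangement has projective dimension one. We show that for $\Phi$ of type $F_4$ the projective dimension is at least two for every $k\ge0$. We reduce the module modulo the coning variable, build an explicit module $N$ that agrees with the reduction in codimension two, and compute $\operatorname{Ext}^2(N,S)$. The obstruction is a linear dependence among eighteen vectors attached to the subsystems of type $B_2$ of $F_4$.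
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb K$ be a field of characteristic zero. A \emph{central arrangement} in $\mathbb K^n$ is a finite set $\mathcal C$ of linear hyperplanes. Let $R=\mathbb K[y_1,\dots,y_n]$ and $\operatorname{Der}R=\bigoplus_i R\,\partial_{y_i}$, and for $H\in\mathcal C$ fix a linear form $\alpha_H$ with kernel $H$. The \emph{module of logarithmic derivations}
\[
D(\mathcal C)=\{\xi\in\operatorname{Der}R \mid \xi(\alpha_H)\in R\,\alpha_H\ \text{ for all }H\in\mathcal C\}
\]
consists of the polynomial vector fields tangent to every hyperplane of $\mathcal C$. It is a graded $R$-module of rank $n$, where the degree of a derivation is the degree of its coefficients. The arrangement is \emph{free} if $D(\mathcal C)$ is a free module, and then the degrees of a homogeneous basis are its \emph{exponents}. In general the projective dimension $\operatorname{pd}_RD(\mathcal C)$ measures the distance from freeness. It is $0$ exactly for free arrangements, and it is at most $n-2$ when $n\ge2$ (Lemma~\ref{lem:depth}).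

Let $V=\mathbb K^\ell$, $S=\mathbb K[x_1,\dots,x_\ell]$ and $T=S[z]$. Let $\Phi\subset V^*$ be a root system of rank $\ell$ with a set of positive roots $\Phi^+$; root systems in this paper are reduced and crystallographic, and roots are linear forms on $V$. For integers $a\le b$ the \emph{deformation of the Weyl arrangement}
\[
\mathcal A^{[a,b]}_{\Phi^+}=\{\alpha=i\mid \alpha\in\Phi^+,\ i\in\mathbb Z,\ a\le i\le b\}
\]
is an affine arrangement in $V$. The \emph{cone} $c\mathcal A$ over an affine arrangement $\mathcal A$ in $V$ is the central arrangement in $\mathbb K^{\ell+1}$, with coordinates $x_1,\dots,x_\ell,z$, formed by the homogenizations of the hyperplanes of $\mathcal A$ and the hyperplane at infinity $z=0$. For $\mathcal A=\mathcal A^{[a,b]}_{\Phi^+}$ its hyperplanes are $\alpha-iz=0$ and $z=0$.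

For irreducible $\Phi$ the cone over $\mathcal A^{[-k,k+1]}_{\Phi^+}$ is free \cite{Yos04}. One then asks what happens for the longer asymmetric intervals $[-k,k+j]$ with $j\ge2$.

\medskip
\noindent\textbf{Conjecture} (Abe--Faenzi \cite{AF})\textbf{.} \emph{Let $\Phi$ be an irreducible root system of rank $\ell\ge2$, let $k\ge0$ and $j\ge2$ be integers, and let $\mathcal A=\mathcal A^{[-k,k+j]}_{\Phi^+}$. If $j=2$ and $\ell\ge3$, or if $\ell=2$, then $\operatorname{pd}_TD(c\mathcal A)=1$.}
\medskip

The conjecture is known to hold for $\Phi$ of type $A_2$. For $\ell=2$ the bound $\operatorname{pd}\le n-2=1$ is automatic, and the conjecture asserts that $c\mathcal A$ is not free. For $\ell\ge3$ the upper bound has content, and it is this bound that fails.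

\begin{theorem}\label{thm:main}
Let $\Phi$ be of type $F_4$, with any choice of $\Phi^+$, let $k\ge0$, and let $\mathcal A=\mathcal A^{[-k,k+2]}_{\Phi^+}$. Then $\operatorname{pd}_{T}D(c\mathcal A)\ge2$.
\end{theorem}

Since $F_4$ is irreducible of rank $4\ge3$, the conjecture is false. The general bound gives $\operatorname{pd}_TD(c\mathcal A)\le3$. We do not determine whether the value is $2$ or $3$, and we make no claim about the other cases of the conjecture.

Here is why one would expect the value $1$, and where the expectation breaks. Put $m=k+2$, so that $[-k,k+2]=[2-m,m]$. The arrangement $\mathcal A$ arises from the free arrangement $\mathcal A^{[1-m,m]}_{\Phi^+}$ by deleting one hyperplane $\alpha=1-m$ in each direction $\alpha$. Setting $z=0$ turns the essential part of $D(c\mathcal A)$ into a module $\bar M\subset\operatorname{Der}S$ of the same projective dimension. To each $\alpha\in\Phi^+$ there corresponds a natural derivation $\psi_\alpha$, the one gained by lowering the order of tangency along $\alpha=0$ by one. The module $P$ generated by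 the $\psi_\alpha$ has as syzygies only the linear relations among the positive roots, and these form a free module, so $\operatorname{pd}P\le1$. In type $A_2$ one has $\bar M=P$. In type $B_2$, however, $\bar M$ has one further generator $\omega$. In higher rank, every subsystem of type $B_2$ cut out by a flat $X$ of codimension two contributes such an $\omega_X$, with a Koszul second syzygy. This second syzygy cancels against one particular linear relation $v_X$ among the positive roots, provided that the $v_X$ are linearly independent. In $F_4$ there are $18$ vectors $v_X$ in a space of dimension $17$.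

We cannot compute $\bar M$ itself in rank four. We define $N=P+\sum_XS\omega_X$, resolve it (Section~\ref{sec:N}), show $\bar M=N$ in rank two (Section~\ref{sec:rank2}), and deduce that $\bar M$ and $N$ agree at all primes of height at most two (Section~\ref{sec:codim2}). If $\bar M$ had projective dimension at most one, depth arguments would force $\bar M/N$ to have finite length and then $\operatorname{Ext}^2_S(N,S)=0$, which the dependence among the $v_X$ excludes (Section~\ref{sec:F4}). Section~\ref{sec:example} works out the generator $\omega$ by hand for four lines in the plane.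

\section{Reduction modulo $z$ and the facts used}\label{sec:prelim}

\subsection{Depth and projective dimension}
Let $R$ be a regular local ring, or a polynomial ring over $\mathbb K$ with all modules graded; let $\kappa$ be the residue field at the maximal (respectively irrelevant) ideal. Modules are finitely generated. The depth of $A$ is the least $i$ with $\operatorname{Ext}^i_R(\kappa,A)\ne0$, and the depth of $0$ is $\infty$. We use four textbook facts.
\begin{itemize}
\item[(C1)] (Auslander--Buchsbaum) If $A\ne0$, then $\operatorname{pd}A+\operatorname{depth}A=\dim R$.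
\item[(C2)] If $0\to A\to B\to C\to0$ is exact, then $\operatorname{depth}A\ge\min(\operatorname{depth}B,\operatorname{depth}C+1)$ and $\operatorname{depth}C\ge\min(\operatorname{depth}B,\operatorname{depth}A-1)$.
\item[(C3)] $\operatorname{pd}A\le n$ if and only if $\operatorname{Ext}^i_R(A,R)=0$ for all $i>n$.
\item[(C4)] If $C$ has finite length, then $\operatorname{Ext}^i_R(C,R)=0$ for $i<\dim R$, and $\operatorname{depth}C=0$ unless $C=0$.
\end{itemize}

\begin{lemma}\label{lem:depth}
If $\mathcal C$ is a central arrangement in $\mathbb K^n$ with $n\ge2$, then $\operatorname{depth}D(\mathcal C)\ge2$ and $\operatorname{pd}D(\mathcal C)\le n-2$.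
\end{lemma}

\begin{proof}
The module $D(\mathcal C)$ is the kernel of $\operatorname{Der}R\to\bigoplus_{H}R/\alpha_H$, $\xi\mapsto(\xi(\alpha_H))_H$. Each $R/\alpha_H$ is a polynomial ring in $n-1\ge1$ variables, so no nonzero element of the image is killed by the irrelevant ideal, and the image has depth at least $1$. Apply (C2) and (C1).
\end{proof}

\subsection{The modules $M_\Sigma$, $\bar M_\Sigma$ and $D_\Sigma$}\label{ss:modules}
Fix an integer $m\ge1$. Theorem~\ref{thm:main} concerns $m=k+2\ge2$; the value $m=1$ is admitted because it gives the example of Section~\ref{sec:example}. For $\Sigma\subset\Phi^+$ let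
\[
\mathcal B_\Sigma=\mathcal A^{[1-m,m]}_{\Phi^+}\setminus\{\alpha=1-m\mid\alpha\in\Sigma\}.
\]
These arrangements interpolate between $\mathcal B_\emptyset=\mathcal A^{[1-m,m]}_{\Phi^+}$ and $\mathcal B_{\Phi^+}=\mathcal A^{[2-m,m]}_{\Phi^+}$.

The Euler derivation $E$ (the sum of each coordinate times its partial derivative) satisfies $E(\lambda)=\lambda$ for every linear form $\lambda$, so it is logarithmic for every central arrangement. If $\xi\in D(c\mathcal B_\Sigma)$ and $\xi(z)=fz$, then $\xi-fE$ kills $z$. Hence
\begin{equation}\label{eq:split}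
D(c\mathcal B_\Sigma)=TE\oplus M_\Sigma,\qquad M_\Sigma=\{\xi\in D(c\mathcal B_\Sigma)\mid \xi(z)=0\}\subset\bigoplus_iT\partial_{x_i},
\end{equation}
and $\operatorname{pd}D(c\mathcal B_\Sigma)=\operatorname{pd}M_\Sigma$. We write $M=M_{\Phi^+}$. If $\Sigma\subset\Sigma'$, then $M_\Sigma\subset M_{\Sigma'}$.

If $\xi'\in\bigoplus_iT\partial_{x_i}$ and $z\xi'\in M_\Sigma$, then $\xi'\in M_\Sigma$, because $z$ is prime to each $\alpha-iz$. So the kernel of the map $M_\Sigma\to\operatorname{Der}S$, $\xi\mapsto\bar\xi=\xi|_{z=0}$, is $zM_\Sigma$, and its image $\bar M_\Sigma$ is $M_\Sigma/zM_\Sigma$. The inclusions persist: $\bar M_\Sigma\subset\bar M_{\Sigma'}$ for $\Sigma\subset\Sigma'$. Since $z$ is a nonzerodivisor on $M_\Sigma$, a minimal graded free resolution of $M_\Sigma$ over $T$ reduces modulo $z$ to a minimal free resolution of $\bar M_\Sigma$ over $S$. Therefore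
\begin{equation}\label{eq:pd}
\operatorname{pd}_TD(c\mathcal B_\Sigma)=\operatorname{pd}_TM_\Sigma=\operatorname{pd}_S\bar M_\Sigma .
\end{equation}

At $z=0$ the parallel hyperplanes $\alpha=iz$ merge into $\alpha=0$, counted with multiplicity. For $\mu\colon\Phi^+\to\mathbb Z_{\ge0}$ put
\[
D(\Phi,\mu)=\{\xi\in\operatorname{Der}S\mid\xi(\alpha)\in\alpha^{\mu(\alpha)}S\ \text{ for all }\alpha\in\Phi^+\},
\]
and let $D_\Sigma=D(\Phi,\mu_\Sigma)$, where $\mu_\Sigma$ equals $2m-1$ on $\Sigma$ and $2m$ elsewhere. If $\xi\in M_\Sigma$, then $\xi(\alpha)=\xi(\alpha-iz)$ is divisible by each of the $\mu_\Sigma(\alpha)$ pairwise coprime forms $\alpha-iz$ that occur in $c\mathcal B_\Sigma$, hence by their product. Setting $z=0$ gives $\bar M_\Sigma\subset D_\Sigma$. We abbreviate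
\[
G=D_\emptyset,\qquad F=D_{\Phi^+},\qquad\text{so that }\ \bar M\subset F .
\]
The roots span a $\mathbb Q$-form of $V^*$. In each degree, all modules above are cut out by linear conditions defined over $\mathbb Q$, so they are compatible with extension of the ground field.

\subsection{Facts on free arrangements}
Let $\Phi$ be irreducible with Weyl group $W$ and Coxeter number $h$; we need $h=3$ for $A_2$ and $h=4$ for $B_2$. The group $W$ acts on $S$, and on derivations by $(w\xi)(f)=w(\xi(w^{-1}f))$; thus $w(\xi(f))=(w\xi)(wf)$ and $w(f\xi)=w(f)\,w\xi$. It preserves $G$, since it permutes the roots.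

\begin{itemize}
\item[(F0)] (Saito's criterion; Saito, Ziegler) Elements $\xi_1,\dots,\xi_\ell\in D(\Phi,\mu)$ form a basis if and only if $\det(\xi_i(x_j))=c\prod_\alpha\alpha^{\mu(\alpha)}$ with $c\in\mathbb K^*$. Likewise $\xi_1,\dots,\xi_n\in D(\mathcal C)$ form a basis if and only if $\det(\xi_i(y_j))=c\prod_H\alpha_H$ with $c\in\mathbb K^*$.
\item[(F1)] (\cite{Ter02}, \cite{Yos02}) Over $\mathbb R$, the module $G$ is free with basis $\nabla_{\partial_{x_i}}\nabla_{\mathsf D}^{-m}E$, $i=1,\dots,\ell$, all of degree $mh$. Here $\nabla_\eta\xi=\sum_i\eta(\xi(x_i))\partial_{x_i}$, $\mathsf D$ is the primitive derivation, and $\nabla_{\mathsf D}^{-m}E$ is $W$-invariant.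
\item[(F2)] (\cite{Yos04}) The cone $c\mathcal A^{[1-m,m]}_{\Phi^+}$ is free with exponents $(1,mh,\dots,mh)$. We use this only for $A_2$ and $B_2$.
\item[(F3)] (Ziegler) If $c\mathcal B_\Sigma$ is free, then $\bar M_\Sigma=D_\Sigma$.
\item[(F4)] (Terao's deletion theorem in rank three) Let $\mathcal C$ in $\mathbb K^3$ be free with exponents $(1,d_1,d_2)$, let $H\in\mathcal C$ and $\mathcal C^H=\{H\cap K\mid K\in\mathcal C\setminus\{H\}\}$. If $|\mathcal C^H|=1+d_1$, then $\mathcal C\setminus\{H\}$ is free with exponents $(1,d_1,d_2-1)$. The same holds with $d_1$ and $d_2$ exchanged.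
\end{itemize}

Fact (F3) follows from (F0). The graded module $M_\Sigma$ is a summand of a free module, hence free; let $\xi_1,\dots,\xi_\ell$ be a basis. By \eqref{eq:split}, $E,\xi_1,\dots,\xi_\ell$ is a basis of $D(c\mathcal B_\Sigma)$, with determinant $\pm z\det(\xi_i(x_j))$. So $\det(\xi_i(x_j))=c\prod(\alpha-iz)$, the product over the hyperplanes other than $z=0$. At $z=0$ this becomes $c\prod\alpha^{\mu_\Sigma(\alpha)}$, and the $\bar\xi_i$ form a basis of $D_\Sigma$.

Of (F1) we need only that the generators of $G$ transform under $W$ like linear forms.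

\begin{lemma}\label{lem:phi}
There is a $W$-equivariant linear isomorphism $\varphi\colon V^*\to G_{mh}$, $v\mapsto\varphi_v$, such that $S\otimes V^*\to G$, $f\otimes v\mapsto f\varphi_v$, is an isomorphism. In particular $G_{mh-1}=0$.
\end{lemma}

\begin{proof}
Over $\mathbb R$, put $\xi=\nabla_{\mathsf D}^{-m}E$. For $u\in V$ and $w\in W$ we have $w(\nabla_{\partial_u}\xi)=\nabla_{\partial_{wu}}(w\xi)=\nabla_{\partial_{wu}}\xi$, so $u\mapsto\nabla_{\partial_u}\xi$ is a $W$-isomorphism $V\to G_{mh}$, and $V\cong V^*$ through the invariant inner product. The space of $W$-maps $V^*\to G_{mh}$ is defined over $\mathbb Q$, and the determinant is a polynomial on it that is nonzero at a real point, hence at a rational point. So $\varphi$ exists over $\mathbb Q$. The map $S\otimes G_{mh}\to G$ is an isomorphism over $\mathbb Q$ because it is one over $\mathbb R$. Extend scalars from $\mathbb Q$ to $\mathbb K$.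
\end{proof}

\section{Four lines in type $B_2$}\label{sec:example}

Take $\Phi^+=\{x-y,\;y,\;x,\;x+y\}$ and $m=1$, so $S=\mathbb K[x,y]$, $E=x\partial_x+y\partial_y$, and $\mathcal B_{\Phi^+}$ consists of the four lines $x-y=1$, $y=1$, $x=1$, $x+y=1$. The module $G$ has constant multiplicity $2$, and $F$ has constant multiplicity $1$. Put
\[
\varphi_x=(x^4-3x^2y^2)\partial_x-2xy^3\partial_y,\qquad \varphi_y=-2x^3y\,\partial_x+(y^4-3x^2y^2)\partial_y .
\]
We have $\varphi_x(x\pm y)=x(x\pm y)^2(x\mp2y)$, so $\varphi_x\in G$. The swap $x\leftrightarrow y$ exchanges $\varphi_x$ and $\varphi_y$, and $y\mapsto-y$ fixes $\varphi_x$ and negates $\varphi_y$; thus $v\mapsto\varphi_v$, extended linearly, is $W$-equivariant. The determinant is $-3x^2y^2(x^2-y^2)^2$, so $\varphi_x,\varphi_y$ is a basis of $G$ by (F0). For each root $\alpha$, the derivation $\varphi_\alpha$ is divisible by $\alpha$. The quotients $\psi_\alpha=\varphi_\alpha/\alpha$ are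
\begin{align*}
\psi_x&=(x^3-3xy^2)\partial_x-2y^3\partial_y, &\psi_{x-y}&=x^2(x+3y)\partial_x+y^2(3x+y)\partial_y,\\
\psi_y&=-2x^3\partial_x+(y^3-3x^2y)\partial_y, &\psi_{x+y}&=x^2(x-3y)\partial_x+y^2(y-3x)\partial_y .
\end{align*}
The module $P$ that they generate starts in degree $3$. But there is a second divisibility:
\[
\psi_{x-y}-\psi_{x+y}=x\cdot6yE,\qquad \psi_{x-y}+\psi_{x+y}-2\psi_x=y\cdot6yE .
\]
The derivation $\omega=6yE$ has degree $2$, so it is not in $P$, while $(x,y)\,\omega\subset P$. It lies in $\bar M$ for a geometric reason. Since $x$ is the mean of $x-y$ and $x+y$, the three lines $x-y=1$, $x=1$, $x+y=1$ meet at the point $(1,0)$. The Euler field centered at this point is tangent to the three lines, and multiplying by the equation of the fourth line gives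
\[
(y-z)\big((x-z)\partial_x+y\,\partial_y\big)\in M,
\]
whose reduction modulo $z$ is $yE$.

The two short roots $x$ and $y$ do not play the same role: $xE$ lies in $F$ but not in $\bar M$. A lift of degree $2$ would be $f\partial_x+g\partial_y$ with $f=(x-z)(x+pz)$ and $g=(y-z)(x+qz)$ for scalars $p,q$. On $x=y+z$ we get $f-g=(1+p-q)yz+(1+q)z^2$, which vanishes only for $q=-1$, $p=-2$. On $x=z-y$ we get $f+g=(1+q-p)yz-(1+q)z^2$, which vanishes only for $q=-1$, $p=0$. So $\bar M$ lies strictly between $P$ and $F$ (we shall see that $\bar M=P+S\omega$), and it remembers the choice of $\Phi^+$.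

Finally, look at syzygies. The new generator $\omega$ brings two relations, the formulas for $x\omega$ and $y\omega$. Eliminating $\omega$ from them by $y(x\omega)-x(y\omega)=0$ gives
\[
(x-y)\psi_{x-y}+(x+y)\psi_{x+y}-2x\psi_x=0,
\]
which is the image under $\varphi$ of the linear relation $(x-y)+(x+y)-2x=0$ among roots. So this relation of $P$ becomes redundant in $P+S\omega$, and no second syzygy survives. In higher rank, each subsystem of type $B_2$ uses up one linear relation among the positive roots in this way. A second syzygy survives when these relations are dependent.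

\section{The module $N$ and its resolution}\label{sec:N}

In this section $\Phi$ is irreducible of rank $\ell\ge2$ and $\varphi$ is as in Lemma~\ref{lem:phi}. Both divisibilities of the example come from one observation.

\begin{lemma}\label{lem:div}
Let $\alpha\in\Phi$ with reflection $s_\alpha$, and let $\xi\in\operatorname{Der}S$ satisfy $s_\alpha\xi=-\xi$ and $\xi(\alpha)\in\alpha S$. Then $\xi/\alpha\in\operatorname{Der}S$.
\end{lemma}

\begin{proof}
The space $V^*$ is the sum of $\mathbb K\alpha$ and the fixed space of $s_\alpha$. If $s_\alpha v=v$, then $f=\xi(v)$ satisfies $s_\alpha f=(s_\alpha\xi)(s_\alpha v)=-f$. Since $s_\alpha$ acts trivially on $S/\alpha$, we get $2f=f-s_\alpha f\in\alpha S$. So $\xi(v)\in\alpha S$ for all $v\in V^*$.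
\end{proof}

\subsection{One generator for each positive root}
For $\alpha\in\Phi$ put $\psi_\alpha=\varphi_\alpha/\alpha$. Then $\psi_{-\alpha}=\psi_\alpha$ and $w\psi_\alpha=\psi_{w\alpha}$ for $w\in W$.

\begin{lemma}\label{lem:psi}
For $\alpha\in\Phi^+$ we have $\psi_\alpha\in D_{\{\alpha\}}$ and $D_{\{\alpha\}}=G+S\psi_\alpha$.
\end{lemma}

\begin{proof}
We have $s_\alpha\varphi_\alpha=\varphi_{-\alpha}=-\varphi_\alpha$ and $\varphi_\alpha(\alpha)\in\alpha^{2m}S$. By Lemma~\ref{lem:div}, $\psi_\alpha\in\operatorname{Der}S$, and $\psi_\alpha(\alpha)\in\alpha^{2m-1}S$. For $\beta\in\Phi^+\setminus\{\alpha\}$, the product $\alpha\psi_\alpha(\beta)$ lies in $\beta^{2m}S$ and $\alpha$ is prime to $\beta$, so $\psi_\alpha(\beta)\in\beta^{2m}S$. Complete $\alpha$ to a basis $\alpha,v_2,\dots,v_\ell$ of $V^*$. The determinant of $\psi_\alpha,\varphi_{v_2},\dots,\varphi_{v_\ell}$ is $c\,\alpha^{-1}\prod_\beta\beta^{2m}$ with $c\neq0$, so these derivations form a basis of $D_{\{\alpha\}}$ by (F0).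
\end{proof}

To separate the contributions of different roots, define for $\alpha\in\Phi^+$ the $S$-linear map
\[
r_\alpha\colon F\to S/\alpha,\qquad r_\alpha(\xi)=\xi(\alpha)/\alpha^{2m-1}\bmod\alpha .
\]
An element $\xi\in F$ lies in $D_\Sigma$ if and only if $r_\alpha(\xi)=0$ for all $\alpha\notin\Sigma$. Lemma~\ref{lem:psi} gives
\begin{equation}\label{eq:r}
r_\beta(\psi_\alpha)=0\ \ (\beta\ne\alpha),\qquad r_\alpha(\psi_\alpha)\ne0;
\end{equation}
the second statement holds because otherwise $\psi_\alpha$ would be a nonzero element of $G_{mh-1}=0$. Put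
\[
P=\sum_{\alpha\in\Phi^+}S\psi_\alpha .
\]
Since $\alpha\psi_\alpha=\varphi_\alpha$ and $\Phi^+$ spans $V^*$, we have $G\subset P$. Lemma~\ref{lem:psi} then gives a description of $P$ that does not involve $\varphi$ and that localizes well:
\begin{equation}\label{eq:Pintrinsic}
P=D_\emptyset+\sum_{\alpha\in\Phi^+}D_{\{\alpha\}} .
\end{equation}
Let $[\alpha]$, $\alpha\in\Phi^+$, be the standard basis of $\mathbb K^{\Phi^+}$, and let
\[
\Lambda=\Big\{c\in\mathbb K^{\Phi^+}\ \Big|\ \sum_\alpha c_\alpha\alpha=0\Big\}
\]
be the space of linear relations among the positive roots.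

\begin{lemma}\label{lem:Pres}
The sequence $0\to S\otimes\Lambda\xrightarrow{\ \rho\ }\bigoplus_{\alpha\in\Phi^+}Se_\alpha\to P\to0$, with $e_\alpha\mapsto\psi_\alpha$ and $\rho(c)=\sum_\alpha c_\alpha\,\alpha\,e_\alpha$, is exact.
\end{lemma}

\begin{proof}
The map $\rho$ is injective, since multiplication by $\alpha$ is. Let $\sum g_\alpha\psi_\alpha=0$. Applying $r_\alpha$ and \eqref{eq:r} gives $g_\alpha r_\alpha(\psi_\alpha)=0$ in the domain $S/\alpha$, so $g_\alpha=\alpha c_\alpha$ with $c_\alpha\in S$. For any $c\in S\otimes\mathbb K^{\Phi^+}$ we have $\sum\alpha c_\alpha\psi_\alpha=\sum c_\alpha\varphi_\alpha$, and by Lemma~\ref{lem:phi} this vanishes exactly when $\sum c_\alpha\otimes\alpha=0$ in $S\otimes V^*$, that is, when $c\in S\otimes\Lambda$.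
\end{proof}

\subsection{One generator for each $B_2$-flat}
A \emph{flat of codimension two} is an intersection $X$ of two distinct root hyperplanes. Let $I_X\subset S$ be its ideal, a prime generated by two linear forms, and $\Phi_X=\Phi\cap I_X$, a root system of rank two with positive roots $\Phi_X\cap\Phi^+$. Let $\mathcal X$ be the set of those $X$ for which $\Phi_X$ has type $B_2$; we call them \emph{$B_2$-flats}. For $X\in\mathcal X$ let $\tau=\tau_X$ be the short simple root of $\Phi_X\cap\Phi^+$ and $\sigma=\sigma_X$ the other positive short root. Then $\sigma\perp\tau$, the long simple root is $\sigma-\tau$, and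
\[
\Phi_X\cap\Phi^+=\{\sigma-\tau,\ \tau,\ \sigma,\ \sigma+\tau\},\qquad I_X=(\sigma,\tau),\qquad s_\sigma(\sigma-\tau)=-(\sigma+\tau).
\]
In Section~\ref{sec:example}, $\sigma=x$ and $\tau=y$. Define
\[
\omega_X=\frac{\psi_{\sigma-\tau}-\psi_{\sigma+\tau}}{\sigma},\qquad \Sigma_X=\{\sigma-\tau,\sigma,\sigma+\tau\},\qquad v_X=[\sigma-\tau]+[\sigma+\tau]-2[\sigma]\in\Lambda .
\]

\begin{lemma}\label{lem:omega}
We have $\omega_X\in D_{\Sigma_X}$ and
\begin{equation}\label{eq:omega}
\sigma\,\omega_X=\psi_{\sigma-\tau}-\psi_{\sigma+\tau},\qquad \tau\,\omega_X=\psi_{\sigma-\tau}+\psi_{\sigma+\tau}-2\psi_\sigma .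
\end{equation}
In particular $I_X\omega_X\subset P$.
\end{lemma}

\begin{proof}
The reflection $s_\sigma$ exchanges $\psi_{\sigma-\tau}$ and $\psi_{\sigma+\tau}$, so $\eta=\psi_{\sigma-\tau}-\psi_{\sigma+\tau}$ satisfies $s_\sigma\eta=-\eta$. By Lemma~\ref{lem:psi}, $\eta(\sigma)\in\sigma^{2m}S$. Lemma~\ref{lem:div} gives $\omega_X\in\operatorname{Der}S$, with $\omega_X(\sigma)\in\sigma^{2m-1}S$. For $\beta\in\Phi^+\setminus\{\sigma\}$, the element $\sigma\omega_X(\beta)=\eta(\beta)$ lies in $\beta^{2m-1}S$ if $\beta=\sigma\pm\tau$ and in $\beta^{2m}S$ otherwise, and $\sigma$ is prime to $\beta$. This proves $\omega_X\in D_{\Sigma_X}$. From $(\sigma-\tau)\psi_{\sigma-\tau}+(\sigma+\tau)\psi_{\sigma+\tau}=\varphi_{2\sigma}=2\sigma\psi_\sigma$ we get $\sigma(\psi_{\sigma-\tau}+\psi_{\sigma+\tau}-2\psi_\sigma)=\tau\eta=\sigma\tau\omega_X$. Divide by $\sigma$.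
\end{proof}

Set
\[
N=P+\sum_{X\in\mathcal X}S\omega_X\subset F .
\]

\begin{lemma}\label{lem:NP}
Let $\mathfrak p\subset S$ be a prime and $X\in\mathcal X$. Then $\omega_X\in P_\mathfrak p$ if and only if $I_X\not\subset\mathfrak p$. Moreover the map $\bigoplus_{X\in\mathcal X}S/I_X\to N/P$ that sends the generator of the $X$-summand to the class of $\omega_X$ is an isomorphism.
\end{lemma}

\begin{proof}
If $I_X\not\subset\mathfrak p$, then $I_X\omega_X\subset P$ gives $\omega_X\in P_\mathfrak p$. Let $I_X\subset\mathfrak p$ and suppose $\omega_X=\sum g_\alpha\psi_\alpha$ with $g_\alpha\in S_\mathfrak p$. Put $\beta=\sigma-\tau\in\mathfrak p$ and apply $r_\beta$ to the first equation in \eqref{eq:omega}. By \eqref{eq:r}, $\sigma g_\beta\, r_\beta(\psi_\beta)=r_\beta(\psi_\beta)\ne0$ in the local domain $(S/\beta)_\mathfrak p$. So $\sigma$ is a unit there, contrary to $\sigma\in\mathfrak p$.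

The map in the second claim is well defined and surjective. Let $\sum_Xg_X\omega_X\in P$, fix $X_0$ and localize at $\mathfrak p=I_{X_0}$. For $X\ne X_0$ we have $I_X\not\subset I_{X_0}$, so $\omega_X\in P_\mathfrak p$. Hence $g_{X_0}\omega_{X_0}\in P_\mathfrak p$, while $\omega_{X_0}\notin P_\mathfrak p$. So $g_{X_0}$ is not a unit of $S_\mathfrak p$, that is, $g_{X_0}\in I_{X_0}$.
\end{proof}

\subsection{The resolution}

\begin{proposition}\label{prop:ext}
We have $\operatorname{Ext}^i_S(N,S)=0$ for $i\ge3$. For a prime $\mathfrak p\subset S$, $\operatorname{Ext}^2_S(N,S)_\mathfrak p=0$ if and only if the vectors $v_X$ with $X\in\mathcal X$ and $I_X\subset\mathfrak p$ are linearly independent.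
\end{proposition}

\begin{proof}
We splice the resolution of $P$ from Lemma~\ref{lem:Pres} with the Koszul resolutions of the $S/I_X$. Consider
\[
0\to\bigoplus_XS\zeta_X\xrightarrow{\,d_2\,}(S\otimes\Lambda)\oplus\bigoplus_X(S\epsilon_X\oplus S\epsilon'_X)\xrightarrow{\,d_1\,}\bigoplus_\alpha Se_\alpha\oplus\bigoplus_XSw_X\xrightarrow{\,d_0\,}N\to0,
\]
where $d_0e_\alpha=\psi_\alpha$, $d_0w_X=\omega_X$, $d_1=\rho$ on $S\otimes\Lambda$ and, with $\sigma=\sigma_X$ and $\tau=\tau_X$,
\begin{gather*}
d_1\epsilon_X=\sigma w_X-e_{\sigma-\tau}+e_{\sigma+\tau},\qquad d_1\epsilon'_X=\tau w_X-e_{\sigma-\tau}-e_{\sigma+\tau}+2e_\sigma,\\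
d_2\zeta_X=\tau\epsilon_X-\sigma\epsilon'_X-v_X .
\end{gather*}
We have $d_0d_1=0$ by \eqref{eq:omega} and Lemma~\ref{lem:Pres}, and $d_1d_2=0$ because
\[
d_1(\tau\epsilon_X-\sigma\epsilon'_X)=(\sigma-\tau)e_{\sigma-\tau}+(\sigma+\tau)e_{\sigma+\tau}-2\sigma e_\sigma=\rho(v_X).
\]
The sequence of Lemma~\ref{lem:Pres} is an exact subcomplex. The quotient complex is the direct sum over $X$ of the Koszul complexes $S\zeta_X\to S\epsilon_X\oplus S\epsilon'_X\to Sw_X$ of the regular sequences $\sigma_X,\tau_X$, mapping onto $N/P$; it is exact by Lemma~\ref{lem:NP}. The long exact homology sequence shows that the whole complex is exact.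

So $N$ has a free resolution of length two, and $\operatorname{Ext}^2_S(N,S)$ is the cokernel of the transpose $d_2^*$, whose target is $\bigoplus_XS$. The duals of $\epsilon_X,\epsilon'_X$ map to $\tau_X$ and $-\sigma_X$ in the $X$-summand, and $\lambda\in\Lambda^*$ maps to $(-\lambda(v_X))_X$. Hence
\[
\operatorname{Ext}^2_S(N,S)\cong\operatorname{coker}\Big(S\otimes\Lambda^*\to\bigoplus_XS/I_X,\ \ \lambda\mapsto(\lambda(v_X))_X\Big).
\]
By Nakayama's lemma, this vanishes at $\mathfrak p$ if and only if it vanishes after tensoring with the residue field $\kappa(\mathfrak p)$. The summand $S/I_X$ becomes $\kappa(\mathfrak p)$ if $I_X\subset\mathfrak p$ and $0$ otherwise. The evaluation map of linear forms on a family of vectors is surjective if and only if the family is linearly independent, and independence over $\kappa(\mathfrak p)$ and over $\mathbb K$ are the same.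
\end{proof}

\section{Rank two}\label{sec:rank2}

The module $N$ was built from $G$ and $W$ alone. To relate it to the affine arrangement we compute $\bar M$ for $A_2$ and $B_2$, deleting the lines $\alpha=1-m$ one at a time from the free arrangement of (F2). All deletions but the last preserve freeness, and (F3) then identifies $\bar M_\Sigma$. At the last one the hypothesis of (F4) fails, and we need to know what the deletion adds to the module.

\subsection{A deletion lemma in $\mathbb K^3$}
Let $\mathcal C$ be a central arrangement in $\mathbb K^3$, $R=\mathbb K[y_1,y_2,y_3]$, $H\in\mathcal C$ and $\mathcal C'=\mathcal C\setminus\{H\}\neq\emptyset$. For a line $Y\in\mathcal C^H$ let $\lambda_Y\in R/\alpha_H$ be a linear form defining $Y$ in $H$, and let $n_Y\ge1$ be the number of planes of $\mathcal C'$ that contain $Y$. Put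
\[
\Delta=\prod_{Y\in\mathcal C^H}\lambda_Y^{\,n_Y-1}\in R/\alpha_H .
\]
Each plane of $\mathcal C'$ meets $H$ in exactly one $Y$, so $\sum_Yn_Y=|\mathcal C'|$ and $\deg\Delta=|\mathcal C'|-|\mathcal C^H|$.

\begin{lemma}\label{lem:deletion}
For $\xi\in D(\mathcal C')$ the class of $\xi(\alpha_H)$ lies in $\Delta\,(R/\alpha_H)$. If $\mathcal C$ is free, the sequence
\[
0\to D(\mathcal C)\to D(\mathcal C')\xrightarrow{\ \xi\mapsto\xi(\alpha_H)\ }\Delta\,(R/\alpha_H)\to0
\]
is exact.
\end{lemma}

\begin{proof}
Fix $Y\in\mathcal C^H$, and let $H_1,\dots,H_s$, $s=n_Y$, be the planes of $\mathcal C'$ through $Y$. Take coordinates $u=\alpha_{H_1}$, $v=\alpha_H$, $w$; all $\alpha_{H_i}$ are combinations of $u$ and $v$. Put $\eta_Y=\prod_{i\ge2}\alpha_{H_i}\,\partial_v$. The derivations $E,\eta_Y,\partial_w$ are logarithmic for $\{H_1,\dots,H_s\}$, with determinant $u\prod_{i\ge2}\alpha_{H_i}$, so they form a basis of $D(\{H_1,\dots,H_s\})$ by (F0). They send $\alpha_H$ to $\alpha_H$, $\prod_{i\ge2}\alpha_{H_i}$ and $0$, and each $\alpha_{H_i}$ restricts on $H$ to a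 nonzero multiple of $\lambda_Y$. As $D(\mathcal C')\subset D(\{H_1,\dots,H_s\})$, the class of $\xi(\alpha_H)$ is divisible by $\lambda_Y^{n_Y-1}$. The $\lambda_Y$ are pairwise coprime, which proves the first claim. The kernel of the map is $D(\mathcal C)$ by definition.

Let $J\subset\Delta(R/\alpha_H)$ be the image and $C$ the cokernel. Multiplying $\eta_Y$ by the forms $\alpha_K$ of all $K\in\mathcal C'$ with $K\not\supset Y$ gives an element of $D(\mathcal C')$. Its image is a nonzero scalar times
\[
\lambda_Y^{\,n_Y-1}\prod_{Y'\ne Y}\lambda_{Y'}^{\,n_{Y'}}=\Delta\prod_{Y'\ne Y}\lambda_{Y'} .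
\]
Over an algebraic closure of $\mathbb K$, a nonzero point of $H$ lies on at most one $Y$, so the products $\prod_{Y'\ne Y}\lambda_{Y'}$ have no common zero other than the origin. Hence $C$ has finite length. Now let $\mathcal C$ be free. Then $\operatorname{depth}D(\mathcal C)=3$ and $\operatorname{depth}D(\mathcal C')\ge2$ by Lemma~\ref{lem:depth}, so $\operatorname{depth}J\ge2$ by (C2). The module $\Delta(R/\alpha_H)\cong R/\alpha_H$ has depth $2$, so $\operatorname{depth}C\ge1$ by (C2), and $C=0$ by (C4).
\end{proof}

Let now $\Phi$ be irreducible of rank two. If $H$ is the cone over a line $\beta=1-m$ of $\mathcal B_\Sigma$ and $\nu$ is the number of points in which this line meets the nonparallel lines of $\mathcal B_\Sigma$, then $|(c\mathcal B_\Sigma)^H|=1+\nu$. The extra element is the point at infinity, where $H$ meets $z=0$ and the parallels of $H$.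

\begin{lemma}\label{lem:last}
Let $\ell=2$, $\beta\in\Phi^+$, $\Sigma=\Phi^+\setminus\{\beta\}$. Suppose that $c\mathcal B_\Sigma$ is free and that, for the line $\beta=1-m$, one has $(2m-1)|\Phi^+|-\nu=mh-1$. Then $\bar M=D_\Sigma+S\psi_\beta$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:deletion} with $\mathcal C=c\mathcal B_\Sigma$ and $\mathcal C'=c\mathcal B_{\Phi^+}$. Here $|\mathcal C'|=(2m-1)|\Phi^+|+1$ and $|\mathcal C^H|=1+\nu$, so $\deg\Delta=mh-1$. The Euler derivation maps to $0$, so \eqref{eq:split} gives $M/M_\Sigma\cong\Delta(T/\alpha_H)$. Thus $M=M_\Sigma+T\chi$ for some $\chi\notin M_\Sigma$ of degree $mh-1$, and $M$ and $M_\Sigma$ agree in degree $mh-2$.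

The graded pieces of $S/\beta$ are one-dimensional, $\bar\chi$ and $\psi_\beta$ have the same degree, and $r_\beta(\psi_\beta)\ne0$. So $r_\beta(\bar\chi-c\psi_\beta)=0$ for some $c\in\mathbb K$, that is, $\bar\chi-c\psi_\beta\in D_\Sigma$, and $D_\Sigma=\bar M_\Sigma$ by (F3). Suppose $c=0$. Then $\bar\chi=\bar\chi'$ with $\chi'\in M_\Sigma$ of degree $mh-1$, and $\chi-\chi'=z\chi''$ with $\chi''\in M$ of degree $mh-2$. Then $\chi''\in M_\Sigma$ and $\chi\in M_\Sigma$, a contradiction. So $c\ne0$ and $\bar M=\bar M_\Sigma+S\bar\chi=D_\Sigma+S\psi_\beta$.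
\end{proof}

\subsection{Types $A_2$ and $B_2$}

\begin{proposition}\label{prop:rank2}
\emph{(i)} If $\Phi$ has type $A_2$, then $\bar M=P$.

\emph{(ii)} If $\Phi$ has type $B_2$, with $X=\{0\}$ the only $B_2$-flat, then $D_{\Sigma_X}=\bar M_{\Sigma_X}\subset\bar M$ and $\bar M=P+S\omega_X$, and $\bar M/P$ is one-dimensional over $\mathbb K$.
\end{proposition}

\begin{proof}
We delete the lines in the order of the tables. On each line we use a root as coordinate $t$ and list, for every other family of lines, the values of $t$ at the intersection points; $[p,q]$ denotes the set of integers from $p$ to $q$. A family whose line $1-m$ is still present takes the values $[1-m,m]$, and the others take the values $[2-m,m]$. The last column gives the exponents other than $1$ after the deletion, obtained from (F4) because $\nu$ equals one of the exponents before the deletion.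

(i) Let $\Phi^+=\{\alpha,\beta,\alpha+\beta\}$. By (F2) we start with exponents $(3m,3m)$.
\begin{center}\small
\begin{tabular}{lllll}
\hline
deleted line & $t$ & values of $t$ & $\nu$ & exponents\\
\hline
$\alpha+\beta=1-m$ & $\alpha$ & $\alpha=t$: $[1-m,m]$ & $3m$ & $(3m,3m-1)$\\
 & & $\beta=1-m-t$: $[1-2m,0]$ & & \\
\hline
$\alpha=1-m$ & $\beta$ & $\beta=t$: $[1-m,m]$ & $3m-1$ & $(3m-1,3m-1)$\\
 & & $\alpha+\beta=1-m+t$: $[1,2m-1]$ & & \\
\hline
$\beta=1-m$ & $\alpha$ & $\alpha=t$: $[2-m,m]$ & $3m-2$ & \\
 & & $\alpha+\beta=1-m+t$: $[1,2m-1]$ & & \\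
\hline
\end{tabular}
\end{center}
The three unions are $[1-2m,m]$, $[1-m,2m-1]$ and $[2-m,2m-1]$. So $c\mathcal B_\Sigma$ is free for $\Sigma=\{\alpha+\beta,\alpha\}$, and $3(2m-1)-(3m-2)=3m-1=mh-1$. Lemma~\ref{lem:last} gives $\bar M=D_\Sigma+S\psi_\beta$. Since $\det(\psi_{\alpha+\beta},\psi_\alpha)=\det(\varphi_{\alpha+\beta},\varphi_\alpha)/((\alpha+\beta)\alpha)$, (F0) shows $D_\Sigma=S\psi_{\alpha+\beta}+S\psi_\alpha$. Hence $\bar M=P$.

(ii) Let $\Phi^+=\{\sigma-\tau,\tau,\sigma,\sigma+\tau\}$. By (F2) we start with exponents $(4m,4m)$.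
\begin{center}\small
\begin{tabular}{lllll}
\hline
deleted line & $t$ & values of $t$ & $\nu$ & exponents\\
\hline
$\sigma+\tau=1-m$ & $\tau$ & $\tau=t$: $[1-m,m]$ & $4m$ & $(4m,4m-1)$\\
 & & $\sigma=1-m-t$: $[1-2m,0]$ & & \\
 & & $\sigma-\tau=1-m-2t$: $2t\in[1-2m,0]$ & & \\
\hline
$\sigma=1-m$ & $\tau$ & $\tau=t$: $[1-m,m]$ & $4m-1$ & $(4m-1,4m-1)$\\
 & & $\sigma-\tau=1-m-t$: $[1-2m,0]$ & & \\
 & & $\sigma+\tau=1-m+t$: $[1,2m-1]$ & & \\
\hline
$\sigma-\tau=1-m$ & $\tau$ & $\tau=t$: $[1-m,m]$ & $4m-1$ & $(4m-1,4m-2)$\\
 & & $\sigma=1-m+t$: $[1,2m-1]$ & & \\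
 & & $\sigma+\tau=1-m+2t$: $2t\in[1,2m-1]$ & & \\
\hline
$\tau=1-m$ & $\sigma$ & $\sigma=t$: $[2-m,m]$ & $4m-3$ & \\
 & & $\sigma-\tau=t-1+m$: $[3-2m,1]$ & & \\
 & & $\sigma+\tau=t+1-m$: $[1,2m-1]$ & & \\
\hline
\end{tabular}
\end{center}
The integer values form the sets $[1-2m,m]$, $[1-2m,2m-1]$, $[1-m,2m-1]$ and $[3-2m,2m-1]$, of sizes $3m$, $4m-1$, $3m-1$ and $4m-3$. In the first and third rows there are $m$ further values, those with $2t$ odd. So $c\mathcal B_{\Sigma_X}$ is free, and (F3) gives $D_{\Sigma_X}=\bar M_{\Sigma_X}$. Also $4(2m-1)-(4m-3)=4m-1=mh-1$, and Lemma~\ref{lem:last} gives $\bar M=D_{\Sigma_X}+S\psi_\tau$. The derivations $\omega_X$ and $\psi_{\sigma+\tau}$ lie in $D_{\Sigma_X}$, and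
\[
\det(\omega_X,\psi_{\sigma+\tau})=\frac{\det(\psi_{\sigma-\tau},\psi_{\sigma+\tau})}{\sigma}=\frac{\det(\varphi_{\sigma-\tau},\varphi_{\sigma+\tau})}{(\sigma-\tau)\,\sigma\,(\sigma+\tau)},
\]
so they form a basis of $D_{\Sigma_X}$ by (F0). Thus $\bar M=S\omega_X+S\psi_{\sigma+\tau}+S\psi_\tau$. As $\psi_{\sigma-\tau},\psi_\sigma\in D_{\Sigma_X}$, this equals $P+S\omega_X$. By Lemma~\ref{lem:NP}, $\bar M/P\cong S/I_X=\mathbb K$.
\end{proof}

\section{Comparison in codimension two}\label{sec:codim2}

Near a prime $\mathfrak p$ only the roots contained in $\mathfrak p$ matter, and at height at most two these form a system of rank at most two. One point needs care: the derivations $\psi_\alpha$ of $\Phi$ are not those of the subsystem. We therefore transfer only the modules $\bar M_\Sigma$, $D_\Sigma$ and, through \eqref{eq:Pintrinsic}, $P$, whose definitions make sense for any root system with a positive system, irreducible or not.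

Let $\mathfrak p\subset S$ be a prime and $\Phi_\mathfrak p=\Phi\cap\mathfrak p$. It is the intersection of $\Phi$ with the subspace $\mathfrak p\cap V^*$, hence a root system with positive roots $\Phi_\mathfrak p^+=\Phi^+\cap\mathfrak p$. Its rank $r$ is at most $\operatorname{ht}\mathfrak p$, since $\Phi_\mathfrak p$ generates a prime of height $r$ inside $\mathfrak p$. Choose a basis $y_1,\dots,y_r$ of the span of $\Phi_\mathfrak p$, complete it by $w_1,\dots,w_{\ell-r}$ to a basis of $V^*$, and let $S'=\mathbb K[y_1,\dots,y_r]$. Let $M'_\Sigma$, $\bar M'_\Sigma$, $D'_\Sigma$ be the modules of Section~\ref{ss:modules} for $\Phi_\mathfrak p\subset S'$, and define $P'$ by \eqref{eq:Pintrinsic}. For an $S'$-submodule $A'\subset\bigoplus_iS'\partial_{y_i}$ put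
\[
(A')^e=(S\otimes_{S'}A')\oplus\bigoplus_jS\partial_{w_j}\subset\operatorname{Der}S .
\]

\begin{lemma}\label{lem:local}
For $\Sigma\subset\Phi^+$ and $\Sigma'=\Sigma\cap\mathfrak p$ we have, inside $(\operatorname{Der}S)_\mathfrak p$,
\[
(\bar M_\Sigma)_\mathfrak p=(\bar M'_{\Sigma'})^e_\mathfrak p,\qquad (D_\Sigma)_\mathfrak p=(D'_{\Sigma'})^e_\mathfrak p,\qquad P_\mathfrak p=(P')^e_\mathfrak p .
\]
\end{lemma}

\begin{proof}
Let $\tilde M\supset M_\Sigma$ be the module of $\xi\in\bigoplus T\partial_{x_i}$ that are tangent to those hyperplanes $\alpha=iz$ of $c\mathcal B_\Sigma$ with $\alpha\in\mathfrak p$. Let $q$ be the product of the remaining forms $\alpha-iz$. Then $q\tilde M\subset M_\Sigma$, and $q|_{z=0}$ is a product of roots outside $\mathfrak p$, a unit in $S_\mathfrak p$. So $M_\Sigma$ and $\tilde M$ have the same reduction modulo $z$ after localizing at $\mathfrak p$. The conditions defining $\tilde M$ concern only the coefficients of the $\partial_{y_i}$. Expand these in monomials in the $w_j$, which form a basis of $T$ over $S'[z]$. An element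 of $T$ is divisible by $\alpha-iz\in S'[z]$ if and only if each of its components is, so $\tilde M=(T\otimes_{S'[z]}M'_{\Sigma'})\oplus\bigoplus_jT\partial_{w_j}$. Setting $z=0$ gives the first equality. The second is proved by the same two steps, with $q=\prod_{\alpha\in\Phi^+\setminus\mathfrak p}\alpha^{2m}$ and $S$ free over $S'$. The third follows from the second and \eqref{eq:Pintrinsic}: the summands $D_{\{\alpha\}}$ with $\alpha\notin\mathfrak p$ localize to $(D'_\emptyset)^e_\mathfrak p$, and $(\cdot)^e$ commutes with sums.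
\end{proof}

\begin{proposition}\label{prop:codim2}
Let $\Phi$ be irreducible of rank $\ell\ge3$ and $\operatorname{ht}\mathfrak p\le2$. Then $\bar M_\mathfrak p=N_\mathfrak p$.
\end{proposition}

\begin{proof}
In an irreducible root system of rank at least three the ratio of squared root lengths is $1$ or $2$, so $\Phi_\mathfrak p$ is not of type $G_2$. It has type $\emptyset$, $A_1$, $A_1^2$, $A_2$ or $B_2$. If $I_X\subset\mathfrak p$ for some $X\in\mathcal X$, then $\mathfrak p=I_X$, as both primes have height two, and $\Phi_\mathfrak p=\Phi_X$ has type $B_2$. So in the first four types Lemma~\ref{lem:NP} gives $N_\mathfrak p=P_\mathfrak p$, and by Lemma~\ref{lem:local} it suffices to show $\bar M'=P'$.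

\emph{Types $\emptyset$, $A_1$, $A_1^2$.} Take the positive roots as coordinates $y_i$. A derivation $\sum f_i\partial_{y_i}$ lies in $M'$ if and only if each $f_i$ is divisible by $\prod_{n=2-m}^{m}(y_i-nz)$, so $\bar M'=\bigoplus_iS'y_i^{2m-1}\partial_{y_i}$. The module $D'_{\{y_i\}}$ is generated by $y_i^{2m-1}\partial_{y_i}$ and the $y_{i'}^{2m}\partial_{y_{i'}}$ with $i'\ne i$, so $P'$ is the same module.

\emph{Type $A_2$.} This is Proposition~\ref{prop:rank2}(i).

\emph{Type $B_2$.} The roots in $\mathfrak p$ generate a prime of height two, so $\mathfrak p=I_X$ with $X\in\mathcal X$. By Proposition~\ref{prop:rank2}(ii) and Lemma~\ref{lem:local}, $P_\mathfrak p\subset\bar M_\mathfrak p$, and $\bar M_\mathfrak p/P_\mathfrak p$ is the localization at $I_X$ of $S\otimes_{S'}\mathbb K=S/I_X$. This is the residue field $\kappa(\mathfrak p)$, a simple $S_\mathfrak p$-module. Next,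
\[
\omega_X\in(D_{\Sigma_X})_\mathfrak p=(D'_{\Sigma_X})^e_\mathfrak p\subset(\bar M')^e_\mathfrak p=\bar M_\mathfrak p,
\]
and $\omega_X\notin P_\mathfrak p$ by Lemma~\ref{lem:NP}. Hence $\bar M_\mathfrak p=P_\mathfrak p+S_\mathfrak p\omega_X$. For $X'\ne X$ we have $\omega_{X'}\in P_\mathfrak p$, so the right side is $N_\mathfrak p$.
\end{proof}

An inclusion known in codimension two extends everywhere if the larger module has enough depth.

\begin{lemma}\label{lem:extend}
Let $R$ be $S$ or a localization of $S$ at a prime, and let $A_1,A_2$ be finitely generated submodules of a torsion-free $R$-module. Suppose that $(A_1)_\mathfrak p\subset(A_2)_\mathfrak p$ whenever $\operatorname{ht}\mathfrak p\le2$, and that $\operatorname{pd}_RA_2\le1$. Then $A_1\subset A_2$.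
\end{lemma}

\begin{proof}
Suppose $C=(A_1+A_2)/A_2\ne0$ and let $\mathfrak q$ be an associated prime of $C$, with residue field $\kappa$, so that $\operatorname{Hom}(\kappa,C_\mathfrak q)\ne0$. Since $C$ vanishes at primes of height at most two, $\operatorname{ht}\mathfrak q\ge3$, and (C1) gives $\operatorname{depth}(A_2)_\mathfrak q\ge2$. In the exact sequence
\[
\operatorname{Hom}(\kappa,(A_1+A_2)_\mathfrak q)\to\operatorname{Hom}(\kappa,C_\mathfrak q)\to\operatorname{Ext}^1(\kappa,(A_2)_\mathfrak q)
\]
the left term vanishes because $A_1+A_2$ is torsion-free, and the right term vanishes by the depth bound. This is a contradiction.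
\end{proof}

\section{The root system $F_4$}\label{sec:F4}

Let $\Phi$ be of type $F_4$, with long roots $\pm x_i\pm x_j$ ($i<j$) and short roots $\pm x_i$ and $\frac12(\pm x_1\pm x_2\pm x_3\pm x_4)$, where the $x_i$ are orthonormal. There are $12$ long and $12$ short positive roots, and $\Phi^+$ is arbitrary.

\subsection{The obstruction at the origin}

\begin{lemma}\label{lem:dep}
The vectors $v_X$, $X\in\mathcal X$, are linearly dependent. Hence $\operatorname{Ext}^2_S(N,S)\ne0$.
\end{lemma}

\begin{proof}
Divide the short roots into three classes, each closed under negation: the $\pm x_i$, the half-sums with an even number of minus signs, and those with an odd number. The four positive roots in a class form a \emph{frame}. Two half-sums that differ in $d$ signs have inner product $1-d/2$. So distinct roots in one frame are orthogonal (for half-sums, $d=2$), and roots in different frames have inner product $\pm\frac12$ (for half-sums, $d=1$ or $3$). If $\sigma\ne\tau$ lie in one frame, then $\sigma\pm\tau$ have the form $\pm x_i\pm x_j$. The roots in their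 span form a system of rank two with two root lengths, of squared ratio $2$, so it has type $B_2$. Conversely, for $X\in\mathcal X$ the roots $\sigma_X,\tau_X$ are short in $\Phi$ and orthogonal, hence in one frame, and they determine $X$. So $|\mathcal X|=3\binom42=18$.

Choose a rational point $x_0$ at which all positive roots take positive values, and in each frame $f$ choose a root $\tau_f$ with the least value at $x_0$. For $X\in\mathcal X$ the root $\sigma_X-\tau_X$ is positive, so $\sigma_X(x_0)>\tau_X(x_0)$, and $\sigma_X$ is not the chosen root of its frame. The only short root in the support of $v_X$ is $\sigma_X$. Therefore all $v_X$ lie in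
\[
\{c\in\Lambda\mid c_{\tau_f}=0\ \text{ for the three frames }f\}.
\]
This is the space of linear relations among the other $21$ positive roots. These include the long ones, which span $V^*$, so the space has dimension $21-4=17<18$. The last claim is Proposition~\ref{prop:ext} for the irrelevant ideal, which contains every $I_X$.
\end{proof}

\begin{example}\label{ex:relation}
A dependence can be written down. Let $\Phi^+$ be defined by $x_0=(8,4,2,1)$, and write $v(\sigma,\tau)$ for $v_X$ when $\sigma_X=\sigma$ and $\tau_X=\tau$, and $[x_i\pm x_j]$ for $[x_i+x_j]+[x_i-x_j]$. In the frame $x_1,\dots,x_4$ the short roots cancel in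
\[
v(x_1,x_3)+v(x_2,x_4)-v(x_1,x_4)-v(x_2,x_3)=[x_1\pm x_3]+[x_2\pm x_4]-[x_1\pm x_4]-[x_2\pm x_3].
\]
Let $u_1,\dots,u_4$ be the half-sums with signs $({+}{+}{+}{+})$, $({+}{+}{-}{-})$, $({+}{-}{+}{-})$, $({+}{-}{-}{+})$; their values at $x_0$ decrease. The pairs $u_i+u_j$, $u_i-u_j$ are $x_1+x_3,\ x_2+x_4$ for $(i,j)=(1,3)$; $x_1-x_3,\ x_2-x_4$ for $(2,4)$; $x_1+x_4,\ x_2+x_3$ for $(1,4)$; and $x_1-x_4,\ x_2-x_3$ for $(2,3)$. So $v(u_1,u_3)+v(u_2,u_4)-v(u_1,u_4)-v(u_2,u_3)$ is the same vector. The relation involves eight $B_2$-flats and two frames.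
\end{example}

\subsection{No obstruction away from the origin}

\begin{lemma}\label{lem:BC}
For a root system of type $B_r$ or $C_r$, $r\ge2$, with any positive system, the vectors $v_X$ are linearly independent.
\end{lemma}

\begin{proof}
The roots are $\pm y_i\pm y_j$ together with $\pm y_i$ (short, type $B_r$) or $\pm2y_i$ (long, type $C_r$). A $B_2$-flat is determined by its two positive short roots and also by its two positive long roots, so the $B_2$-flats correspond to the spans of $y_i,y_j$ with $i<j$. A root $\pm y_i\pm y_j$ lies in only one such span. The support of $v_X$ is contained in $\Phi_X$ and contains a root of this form: $\sigma_X+\tau_X$ with coefficient $1$ in type $B_r$, and $\sigma_X$ with coefficient $-2$ in type $C_r$. All other $v_{X'}$ have coefficient $0$ there.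
\end{proof}

\begin{lemma}\label{lem:ht3}
For $\Phi$ of type $F_4$ and $\operatorname{ht}\mathfrak q=3$ we have $\operatorname{pd}_{S_\mathfrak q}N_\mathfrak q\le1$.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:ext} and (C3) it suffices to show that the $v_X$ with $I_X\subset\mathfrak q$ are independent. These $X$ correspond to the $B_2$-flats of the root system $\Phi_\mathfrak q$, whose rank is at most three. Each $v_X$ is nonzero, so we may assume that there are at least two of them, which forces rank three. In a reducible system of rank three, a subsystem of type $B_2$ lies in an irreducible component of rank two and spans it, so there is at most one $B_2$-flat. Type $A_3$ has one root length and no $B_2$-flat. So $\Phi_\mathfrak q$ has type $B_3$ or $C_3$, and Lemma~\ref{lem:BC} applies.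
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
Let $m=k+2$, so that $\mathcal A=\mathcal B_{\Phi^+}$, and suppose $\operatorname{pd}_TD(c\mathcal A)\le1$. By \eqref{eq:pd}, $\operatorname{pd}_S\bar M\le1$.

By Proposition~\ref{prop:codim2}, $N$ and $\bar M$ agree at primes of height at most two. Lemma~\ref{lem:extend} with $A_1=N$ and $A_2=\bar M$ gives $N\subset\bar M$. Let $\operatorname{ht}\mathfrak q=3$. By Lemma~\ref{lem:ht3} we may apply Lemma~\ref{lem:extend} over $S_\mathfrak q$ in the other direction, with $A_1=\bar M_\mathfrak q$ and $A_2=N_\mathfrak q$, and obtain $\bar M_\mathfrak q=N_\mathfrak q$. So the finitely generated graded module $\bar M/N$ vanishes at all primes of height at most three. The minimal primes of its support are homogeneous, and the only homogeneous prime of height four is the irrelevant ideal. Hence $\bar M/N$ has finite length, and $\operatorname{Ext}^3_S(\bar M/N,S)=0$ by (C4), since $\dim S=4$. In the exact sequence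
\[
\operatorname{Ext}^2_S(\bar M,S)\to\operatorname{Ext}^2_S(N,S)\to\operatorname{Ext}^3_S(\bar M/N,S)
\]
the left term vanishes because $\operatorname{pd}\bar M\le1$. So $\operatorname{Ext}^2_S(N,S)=0$, which contradicts Lemma~\ref{lem:dep}. Therefore $\operatorname{pd}_TD(c\mathcal A)\ge2$. \qed

\begin{remark}\label{rem:hyp}
Lemma~\ref{lem:ht3} is what makes the obstruction effective. If the $v_X$ were dependent already at a prime $\mathfrak q$ of height three, $\bar M/N$ could be supported on a line; a module such as $S/\mathfrak q$ has $\operatorname{Ext}^3_S(S/\mathfrak q,S)\ne0$, and the exact sequence would give no contradiction. The hypothesis $j=2$ enters through Section~\ref{sec:rank2}: exactly one hyperplane is deleted in each direction, so $\bar M$ lies in $F$, where the maps $r_\alpha$ are defined. For irreducible $\Phi$ of rank at least three other than $F_4$, the vectors $v_X$ are independent: there is no $B_2$-flat when all roots have the same length, and Lemma~\ref{lem:BC} covers $B_\ell$ and $C_\ell$. In these types $\operatorname{pd}N\le1$,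 and the argument yields no obstruction.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AF}
Takuro Abe, Daniele Faenzi, \emph{On the projective dimension of some deformations of Weyl arrangements}, arXiv:2601.10466 (2026).

\bibitem{Ter02}
Terao, Invent. Math. 148 (2002).

\bibitem{Yos02}
Yoshinaga, Proc. Japan Acad. 78 (2002).

\bibitem{Yos04}
Yoshinaga, Invent. Math. 157 (2004).

\end{thebibliography}
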